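\title{Eventually polynomial multiplicities in the homology of ordered configuration spaces of graphs}

\begin{abstract}
Let $\Gamma$ be a connected finite graph not homeomorphic to the circle, and consider the homology, over a field of characteristic zero, of the space of $k$ ordered distinct points of $\Gamma$. We prove that for every partition $\lambda$ and every homological degree the multiplicity of the irreducible representation $V_{\lambda[k]}$ of the symmetric group $\Sigma_k$ agrees with a polynomial in $k$ for large $k$. This proves a conjecture posed in a paper of Hainaut, Knudsen and Wawrykow. We also show that, among all finite graphs, this property characterizes those without a circle component, and we give information on degrees and leading coefficients. The proof filters a combinatorial chain complex and makes the pages of the spectral sequence into finitely generated modules over a commutative ring that remembers the order of the labeled particles along each edge.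
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{graph} is a nonempty finite CW complex of dimension at most one, regarded as a topological space. For a graph $\Gamma$ and $k\ge0$ let
\[
F_k(\Gamma)=\{(p_1,\dots,p_k)\in\Gamma^k : p_a\ne p_b\text{ for }a\ne b\}
\]
be the configuration space of $k$ ordered particles in $\Gamma$. Fix a field $\mathbb F$ of characteristic zero and write $\mathcal H_i(\Gamma)_k=H_i(F_k(\Gamma);\mathbb F)$. The symmetric group $\Sigma_k$ permutes the particles, so $\mathcal H_i(\Gamma)_k$ is a representation of $\Sigma_k$.

How does $\mathcal H_i(\Gamma)_k$ grow with $k$? Its dimension is too large to be polynomial: if $\Gamma$ is an interval, the components of $F_k(\Gamma)$ are the $k!$ orderings of the particles, and $\mathcal H_0(\Gamma)_k$ is the regular representation. One therefore counts irreducible constituents of a fixed shape. The irreducible representations of $\Sigma_k$ over $\mathbb F$ are the Specht modules $V_\mu$, where $\mu$ runs over the partitions of $k$. For a partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ of $n=|\lambda|$ and $k\ge n+\lambda_1$, the \emph{padded partition} $\lambda[k]=(k-n,\lambda_1,\lambda_2,\dots)$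 is a partition of $k$. Let $\operatorname{mul}_\lambda\mathcal H_i(\Gamma)$ be the function that sends $k\ge n+\lambda_1$ to the multiplicity of $V_{\lambda[k]}$ in $\mathcal H_i(\Gamma)_k$. A function is \emph{eventually polynomial} if it agrees with a polynomial for all large arguments.

For $\lambda=\varnothing$ the module $V_{\lambda[k]}$ is trivial, and the multiplicity is the $i$-th Betti number of the unordered configuration space $F_k(\Gamma)/\Sigma_k$. For connected $\Gamma$ other than the circle it is known that this function is eventually polynomial. For general $\lambda$, the multiplicity is an alternating sum of similar quantities for spaces in which at most $|\lambda|$ particles carry labels and all others are indistinguishable (Lemma~\ref{lem:JT}). A labeled particle that rests on an edge cuts the edge in two, so one expects polynomial growth again, with the degree raised by up to one for each labeled particle. The interval agrees with this guess: there $\operatorname{mul}_\lambda\mathcal H_0(k)=\dim V_{\lambda[k]}$, which is $1$ for $\lambda=\varnothing$ and $k-1$ for $\lambda=(1)$. The circle does not: there $\operatorname{mul}_{(2)}\mathcal H_0(k)=\lfloor k/2\rfloor-1$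 (Example~\ref{ex:circle}), because a rotation can exchange two labeled particles together with the two arcs between them. The conjecture posed in \cite{HKW} is that, among connected graphs, nothing of this kind happens apart from the circle: \emph{for a connected graph $\Gamma$ not homeomorphic to the circle, $\operatorname{mul}_\lambda\mathcal H_i(\Gamma)$ is eventually polynomial for every partition $\lambda$.} Such a graph may contain many cycles, so the point is to see why the periodicity of the circle does not return. We prove the conjecture.

\begin{theorem}\label{thm:A}
Let $\Gamma$ be a connected graph not homeomorphic to the circle. For every $i\ge0$ and every partition $\lambda$, the function $\operatorname{mul}_\lambda\mathcal H_i(\Gamma)$ is eventually polynomial.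
\end{theorem}

Two complements follow from the method; Theorem~\ref{thm:A} does not depend on them. The first removes the connectedness hypothesis.

\begin{theorem}\label{thm:B}
For a graph $\Gamma$, possibly disconnected, the following are equivalent:
\begin{enumerate}
\item[(1)] no component of $\Gamma$ is a circle;
\item[(2)] $\operatorname{mul}_\lambda\mathcal H_i(\Gamma)$ is eventually polynomial for all $i$ and $\lambda$;
\item[(3)] $\operatorname{mul}_\lambda\mathcal H_0(\Gamma)$ is eventually polynomial for $\lambda\in\{(1),(2),(3)\}$.
\end{enumerate}
\end{theorem}

The second concerns the polynomial itself. A vertex is \emph{essential} if its valence is at least $3$. Let $\Gamma$ be connected with at least one essential vertex, let $W$ be the set of essential vertices, and let $d(w)$ be the valence of $w$. Edges are those of the CW structure without bivalent vertices. For $i\le|W|$ put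
\[
\Delta^i=\max\{|\pi_0(\Gamma\setminus W')| : W'\subset W,\ |W'|=i\}.
\]
For $i>|W|$ one has $\mathcal H_i(\Gamma)_k=0$ for all $k$ (Section~\ref{sec:words}).

\begin{theorem}\label{thm:C}
Let $\Gamma$ be a connected graph with $W\neq\varnothing$, let $i\le|W|$, let $\lambda$ be a partition of $n$, and let $f_\lambda$ be the polynomial that agrees with $\operatorname{mul}_\lambda\mathcal H_i(\Gamma)$ for large $k$.
\begin{enumerate}
\item[(1)] The degree of $f_\lambda$ is at most $\Delta^i-1+n$. Its coefficient of $k^{\Delta^i-1+n}$ is $\frac{\dim V_\lambda}{n!}L_n$, where $L_n\ge0$ depends only on $\Gamma$, $i$ and $n$.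
\item[(2)] Let $n\ge1$. Suppose there is $W'\subset W$ with $|W'|=i$ and $|\pi_0(\Gamma\setminus W')|=\Delta^i$ such that each $w\in W'$ has half-edges in at least two components of $\Gamma\setminus W'$, and some component of $\Gamma\setminus W'$ is a single edge (open, or with a leaf end). Then the degree of $f_\lambda$ is exactly $\Delta^i-1+n$, and its leading coefficient is at least
\[
\frac{\dim V_\lambda\,\prod_{w\in W'}(d(w)-2)}{(\Delta^i+n-1)!}.
\]
\end{enumerate}
\end{theorem}

For example, let $\Gamma$ be a star with $d\ge3$ legs and $i=1$. Removing the center leaves $d$ legs, so $\Delta^1=d$, the hypotheses of (2) hold, and the degree is exactly $d-1+|\lambda|$ for every $\lambda\ne\varnothing$.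

Section~\ref{sec:traces} reduces Theorem~\ref{thm:A} to traces of permutations of $n$ labeled particles in the presence of $m$ unlabeled ones, with $n$ fixed and $m$ growing. Section~\ref{sec:model} shows the algebraic mechanism for two labeled particles on an interval. Sections~\ref{sec:words}--\ref{sec:Lambda} build the same structure for a graph with essential vertices, and Section~\ref{sec:devissage} finishes the proof. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}.

\section{From multiplicities to traces}\label{sec:traces}

Specht modules are absolutely irreducible, so extending $\mathbb F$ does not change multiplicities. \emph{We assume from now on that $\mathbb F$ is algebraically closed.} We allow eventually polynomial functions with values in $\mathbb F$; if the values are integers, the polynomial has rational coefficients by Lagrange interpolation. The degree of such a function is the degree of its polynomial, and degree at most $-1$ means eventually zero. A sequence $(f(m))_{m\ge0}$ is eventually polynomial if and only if $\sum_mf(m)t^m$ is a rational function whose denominator is a power of $1-t$, because the coefficient of $t^m$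 in $(1-t)^{-d}$ is $\binom{m+d-1}{d-1}$ and these binomial coefficients, for $d\ge1$, span the polynomials in $m$.

Let $\Gamma$ be any graph. For $n,m\ge0$ put
\[
H_i(n,m)=H_i(F_{n+m}(\Gamma);\mathbb F)_{\Sigma_m},
\]
the coinvariants for the permutations of the last $m$ particles. This is a representation of $\Sigma_n$, finite-dimensional because $F_k(\Gamma)$ deformation retracts onto a finite complex (step (a) in the proof of Proposition~\ref{prop:model}, which applies to every graph). We think of the first $n$ particles as labeled $y_1,\dots,y_n$ and of the others as copies of one letter $x$. For a partition $\nu$ of $n$ with character $\chi_\nu$ let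
\begin{equation}\label{eq:mu}
\mu_\nu(m)=\dim\operatorname{Hom}_{\Sigma_n}(V_\nu,H_i(n,m))=\frac1{n!}\sum_{g\in\Sigma_n}\chi_\nu(g^{-1})\operatorname{tr}(g\,|\,H_i(n,m)).
\end{equation}

We recall the dictionary with symmetric functions. The characteristic map identifies virtual representations of $\Sigma_k$ with homogeneous symmetric functions of degree $k$ with integer coefficients. It sends $V_\mu$ to the Schur function $s_\mu$, the trivial representation of $\Sigma_m$ to the complete symmetric function $h_m$, and $\operatorname{Ind}_{\Sigma_n\times\Sigma_m}^{\Sigma_{n+m}}(U\otimes U')$ to the product of the characteristics. The Jacobi--Trudi identity states $s_\mu=\det(h_{\mu_a-a+b})_{1\le a,b\le r}$ for $\mu$ with at most $r$ parts, where $h_0=1$ and $h_s=0$ for $s<0$.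

\begin{lemma}\label{lem:JT}
Let $\lambda$ be a partition of $n$ with $\ell$ parts. There are integers $c_{\lambda,\nu}$, independent of $\Gamma$, $i$ and $k$, such that for all $k\ge n+\lambda_1$
\begin{equation}\label{eq:JT}
\operatorname{mul}_\lambda\mathcal H_i(\Gamma)(k)=\mu_\lambda(k-n)+\sum_{j=1}^{\ell}(-1)^j\sum_{|\nu|=n-j}c_{\lambda,\nu}\,\mu_\nu(k-n+j).
\end{equation}
In particular, if $m\mapsto\operatorname{tr}(g\,|\,H_i(n,m))$ is eventually polynomial for all $n$ and all $g\in\Sigma_n$, then $\operatorname{mul}_\lambda\mathcal H_i(\Gamma)$ is eventually polynomial for all $\lambda$.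
\end{lemma}

\begin{proof}
Expand the Jacobi--Trudi determinant of $\lambda[k]$, of size $\ell+1$, along its first row $h_{k-n},h_{k-n+1},\dots,h_{k-n+\ell}$. The minor $N_j$ obtained by deleting the first row and column $j+1$ has $(a,c)$ entry $h_{\lambda_a-a+c-1}$ for $c\le j$ and $h_{\lambda_a-a+c}$ for $c>j$. It does not depend on $k$, it is homogeneous of degree $n-j$ with integer coefficients, and $N_0=s_\lambda$. Write $N_j=\sum_{|\nu|=n-j}c_{\lambda,\nu}s_\nu$. Then $s_{\lambda[k]}=h_{k-n}s_\lambda+\sum_{j\ge1}(-1)^j\sum_\nu c_{\lambda,\nu}h_{k-n+j}s_\nu$. The product $h_ms_\nu$ is the characteristic of $\operatorname{Ind}(V_\nu\otimes1)$. In characteristic zero invariants and coinvariants agree, so Frobenius reciprocity gives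
\[
\dim\operatorname{Hom}_{\Sigma_{|\nu|+m}}\bigl(\operatorname{Ind}(V_\nu\otimes1),\mathcal H_i(\Gamma)_{|\nu|+m}\bigr)=\mu_\nu(m).
\]
This proves \eqref{eq:JT}; the last statement follows from \eqref{eq:mu}.
\end{proof}

Theorem~\ref{thm:A} is thus a consequence of the following statement.

\begin{theorem}\label{thm:trace}
Let $\Gamma$ be a connected graph not homeomorphic to the circle. For all $i,n\ge0$ and $g\in\Sigma_n$, the function $m\mapsto\operatorname{tr}(g\,|\,H_i(n,m))$ is eventually polynomial.
\end{theorem}

\begin{example}[Point and interval]\label{ex:interval}
If $\Gamma$ is a point, $F_k(\Gamma)$ is empty for $k\ge2$ and all traces are eventually zero. If $\Gamma$ is an interval, $F_k(\Gamma)$ is a disjoint union of convex sets indexed by the orderings of the particles. So $H_i(n,m)=0$ for $i>0$, and $H_0(n,m)$ has as basis the words with $m$ letters $x$ and one each of $y_1,\dots,y_n$. An element $g\ne1$ fixes no word, so its trace is $0$, and the trace of $1$ is $n!\binom{m+n}{n}$. Theorem~\ref{thm:trace} holds in both cases.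
\end{example}

\begin{example}[Circle]\label{ex:circle}
If $\Gamma$ is a circle and $k\ge1$, rotating the first particle to a base point identifies $F_k(\Gamma)$ with the product of the circle and the configuration space of $k-1$ particles in an open interval. So the components of $F_k(\Gamma)$ are the cyclic orders, and $H_0(n,m)$ has as basis the cyclic words in $m$ letters $x$ and $y_1,\dots,y_n$. For $n=1$ there is one such word, so $\mu_{(1)}(m)=1$. For $n=2$ a cyclic word is determined by the numbers $a$ and $b$ of letters $x$ from $y_1$ to $y_2$ and from $y_2$ to $y_1$, with $a+b=m$. The transposition exchanges $a$ and $b$, so its trace is $1$ for $m$ even and $0$ for $m$ odd, and $\mu_{(2)}(m)=\lfloor m/2\rfloor+1$. Since $s_{(k-2,2)}=h_{k-2}h_2-h_{k-1}h_1$, we get $\operatorname{mul}_{(2)}\mathcal H_0(k)=\mu_{(2)}(k-2)-\mu_{(1)}(k-1)=\lfloor k/2\rfloor-1$.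
\end{example}

\section{The mechanism for two labeled particles}\label{sec:model}

Polynomial growth will come from the following standard fact.

\medskip\noindent\textbf{Hilbert polynomials.} \emph{Let $R$ be a commutative graded $\mathbb F$-algebra with $R_0=\mathbb F$, generated by finitely many elements of degree one, and let $N$ be a finitely generated graded $R$-module. Then $m\mapsto\dim N_m$ is eventually polynomial, of degree $\dim(R/\operatorname{Ann}N)-1$, where $\dim$ is the Krull dimension.}

\medskip
Suppose an operator $g$ of finite order acts on $N$, preserving degrees. If $g$ is $R$-linear, its eigenspaces are submodules and $\operatorname{tr}(g|N_m)$ is a linear combination of Hilbert functions. But the natural rings here involve the labels, so $g$ also acts on the ring, and on $N$ only \emph{semilinearly}: $g(\rho u)=(g\rho)(gu)$. Then the conclusion can fail. For the circle, $\bigoplus_mH_0(2,m)$ is the polynomial ring $\mathbb F[t_1,t_2]$, the word with parameters $a,b$ being $t_1^at_2^b$, and the transposition exchanges the variables.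

Take now the interval, $n=2$, and $g$ the transposition. A word is $x^{a_0}y_1x^{a_1}y_2x^{a_2}$ or $x^{a_0}y_2x^{a_1}y_1x^{a_2}$. Recording it as the monomial $t_0^{a_0}t_1^{a_1}t_2^{a_2}$ in the three \emph{gaps}, we get $N=\bigoplus_mH_0(2,m)=P_{12}\oplus P_{21}$, two copies of $\mathbb F[t_0,t_1,t_2]$. This is a module over $P=P_{12}\times P_{21}$, and $g$ has trace zero because it exchanges the summands. In a graph with essential vertices the particles can leave an edge and come back in another order, and the homology is no longer a module over all of $P$. In degree one, what will survive is insertion of an $x$ at the end of an edge, and the operation $y_j\mapsto xy_j-y_jx$, that is, left gap minus right gap of $y_j$. Here these are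
\[
\psi=(t_0,t_0),\qquad\delta_1=(t_0-t_1,\ t_1-t_2),\qquad\delta_2=(t_1-t_2,\ t_0-t_1).
\]
They generate a subring $R\subset P$ that maps isomorphically to each factor. Hence $N$ is finitely generated over $R$, which settles the trace of the identity. For $g$ this is not enough: $R=\mathbb F[\psi,\delta_1,\delta_2]$ is a polynomial ring in which $g$ exchanges $\delta_1$ and $\delta_2$, and $R$ is itself a semilinear module for which $\sum_m\operatorname{tr}(g|R_m)t^m=1/((1-t)(1-t^2))$, the fixed monomials being $\psi^a(\delta_1\delta_2)^b$. The ring $R$ has forgotten the order of $y_1$ and $y_2$.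

The idempotent $(1,0)$ remembers the order, but it will not survive. Its multiple by $\delta_1\delta_2$ will. So we adjoin
\[
o_{12}=(1,0)\,\delta_1\delta_2,\qquad o_{21}=(0,1)\,\delta_1\delta_2,
\]
and obtain a ring $\Lambda$ with $R\subset\Lambda\subset P$. Let $\mathfrak p\subset\Lambda$ be a prime with $g\mathfrak p=\mathfrak p$. Since $o_{12}o_{21}=0$, it contains one of the two factors, hence both, as $g$ exchanges them. Then it contains $o_{12}+o_{21}=\delta_1\delta_2$, hence $\delta_1$ or $\delta_2$, hence both. So \emph{$g$ acts trivially on $\Lambda/\mathfrak p$ for every $g$-stable prime $\mathfrak p$}. This property makes traces on all finitely generated semilinear $\Lambda$-modules eventually polynomial: such a module is built from pieces killed by primes; pieces belonging to primes that are moved by $g$ are permuted and contribute trace zero, and on pieces belonging to stable primes $g$ is linear (Lemma~\ref{lem:devissage}). It remains to construct $\Lambda$, and its action, for a graph with essential vertices.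

\section{A chain complex of words}\label{sec:words}

\emph{From here to the end of Section~\ref{sec:devissage}, $\Gamma$ is connected and is not a point, an interval or a circle.}

\subsection{The complex}
A \emph{graph structure} on $\Gamma$ is a CW structure; loops and multiple edges are allowed. Orient each edge $e$. It has two half-edges, $e^-$ at its start and $e^+$ at its end. Let $H(v)$ be the set of half-edges at the vertex $v$, so $|H(v)|$ is the valence, and let $\widetilde H(v)\subset\mathbb F^{H(v)}$ be the span of the differences $h-h'$. The two half-edges at a bivalent vertex lie in different edges, since otherwise that loop would be all of $\Gamma$ and $\Gamma$ would be a circle; so the vertex can be removed by merging the two edges. Let $\mathfrak G$ be a structure without bivalent vertices obtained in this way. Its vertices are leaves or essential. Each edge has at least one end in the set $W$ of essential vertices, because an edge with two leaf ends would be all of $\Gamma$. In particular $W\ne\varnothing$.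

Particles on an edge are recorded by a word, read along the orientation. Consider tuples $t=(\omega_e)_e$ of words, one for each edge. For a letter $a$ and a half-edge $h$ of $e$, the \emph{insertion operator} $a_h$ replaces $\omega_e$ by $a\omega_e$ if $h=e^-$ and by $\omega_ea$ if $h=e^+$. We use constantly that
\begin{equation}\label{eq:commute}
a_hb_{h'}=b_{h'}a_h\qquad\text{whenever }h\ne h',
\end{equation}
also when $h,h'$ are the two ends of one edge, since $a(\omega b)=(a\omega)b$. Insertions of different letters at the same half-edge do not commute.

For a graph structure $\mathfrak G_1$ let $\widetilde C_k(\mathfrak G_1)$ be spanned by symbols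
\[
\bigotimes_{v\in S}\langle\eta_v,a_v\rangle\otimes t,
\]
linear in each $\eta_v\in\widetilde H(v)$. Here $S$ is a set of vertices, called \emph{active}, the letters are the particles $1,\dots,k$, and each particle occurs exactly once among the labels $a_v$ and the words of $t$. The degree is $|S|$. The factor $\langle h-h',a\rangle$ stands for the particle $a$ crossing $v$ from the edge of $h'$ to the edge of $h$. Accordingly, let $\partial_v$ delete the factor at $v$ by the rule $\langle h-h',a\rangle\otimes t\mapsto(a_h-a_{h'})t$, and let $\partial_v=0$ if $v$ is not active. Fix a total order of the vertices and put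
\begin{equation}\label{eq:boundary}
\partial=\sum_{v\in S}(-1)^{|\{u\in S:\,u<v\}|}\,\partial_v
\end{equation}
on symbols with active set $S$. By \eqref{eq:commute} the $\partial_v$ commute, so $\partial^2=0$. Reversing the orientation of an edge amounts to reversing its word. Changing the order of the vertices amounts to multiplying each symbol by the sign of the induced reordering of $S$. So neither choice affects the complex up to isomorphism.

\begin{proposition}\label{prop:model}
There is a $\Sigma_k$-equivariant isomorphism $H_*(F_k(\Gamma);\mathbb F)\cong H_*(\widetilde C_k(\mathfrak G))$.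
\end{proposition}

Leaves have $\widetilde H=0$, so in $\widetilde C_k(\mathfrak G)$ only essential vertices can be active. Hence $\mathcal H_i(\Gamma)_k=0$ for $i>|W|$. The proof uses one observation twice.

\begin{lemma}\label{lem:cancel}
Let $Q=Q'\oplus Q''$ be a chain complex with a decomposition into graded subspaces such that $\partial Q''\subset Q''$ and the component $\beta:Q'\to Q''$ of $\partial$ is bijective. Then $Q$ is acyclic.
\end{lemma}

\begin{proof}
Let $z=z'+z''$ be a cycle and choose $u\in Q'$ with $\beta u=z''$. Then $z-\partial u$ is a cycle in $Q'$, so $\beta(z-\partial u)=0$ and $z=\partial u$.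
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:model}]
(a) \emph{A cube complex.} Let $\mathfrak G'$ be a subdivision of $\mathfrak G$ without loops, and identify each closed edge with $[0,1]$. Decompose $\Gamma^k$ into cells as follows. Assign each particle to a vertex or an open edge, and on each edge choose an ordered partition of its particles into blocks $B_1,\dots,B_r$; the particles of $B_j$ share the position $s_j$, and $0<s_1<\dots<s_r<1$. The closed cell is the product over the edges of the simplices $\{0\le s_1\le\dots\le s_r\le1\}$, and it embeds in $\Gamma^k$ because there are no loops. Faces arise by turning inequalities into equalities. The complement $D$ of $F_k(\Gamma)$ is the union of the cells in which a block has two or more elements or two particles share a vertex; it is a subcomplex.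

Let $b_\sigma$ be the center of gravity of the cell $\sigma$. The barycentric subdivision has a simplex for each chain of cells, and a point $\sum t_\sigma b_\sigma$, over a chain with all $t_\sigma>0$, lies in the open cell of the largest $\sigma$. So it lies in $D$ if and only if all cells of the chain lie in $D$. On the complement of $D$, multiply the coordinates $t_\sigma$ with $\sigma\subset D$ by $1-s$ and renormalize, for $0\le s\le1$. This is a $\Sigma_k$-equivariant deformation retraction of $F_k(\Gamma)$ onto the simplicial complex $|\Delta(\mathcal S)|$ of chains in the poset $\mathcal S$ of cells not contained in $D$.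

An element of $\mathcal S$ is a \emph{state}: each vertex carries at most one particle and each edge carries a word. A face of a state that is not in $D$ arises by pushing some extreme particles of edges onto the adjacent vertices, without collisions. Read upward: $\sigma\le\tau$ if and only if $\tau$ arises from $\sigma$ by choosing a set $A$ of occupied vertices and half-edges $h_v\in H(v)$ for $v\in A$, and inserting the particle at $v$ into the edge of $h_v$ at the end $h_v$. These moves commute by \eqref{eq:commute}. The data $(A,(h_v))$ are determined by $\sigma$ and $\tau$, because without loops an edge has at most one half-edge at $v$. Hence the interval $[\sigma,\tau]$ is the Boolean lattice of subsets of $A$, and $|\Delta([\sigma,\tau])|\cong[0,1]^A$ by sending $B\subset A$ to its indicator vector. For a point $\sum t_B1_B$ over a chain, the coordinate $v$ is positive if and only if $v$ is in the largest $B$, and less than $1$ if and only if $v$ is not in the smallest. So the interior of the cube is the union of the open simplices of chains with minimum $\sigma$ and maximum $\tau$, the faces of the cube are the cubes of subintervals, and $|\Delta(\mathcal S)|$ is a regular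 CW complex with these cubes as cells.

Orient each cube by the order of the vertices in $A$. A cube is described by the words of $\sigma$ and a local state at each vertex $v$: empty, or $(v,a)$ if the particle $a$ stays at $v$, or $(h,a)$ if $v\in A$, $h=h_v$ and $a$ is the particle at $v$ in $\sigma$. On the facet where coordinate $v$ is $0$ the state $(h,a)$ becomes $(v,a)$; on the facet where it is $1$ the vertex becomes empty and $a_h$ is applied to the words. So the cellular chain complex $K$ has the differential \eqref{eq:boundary}, with $S=A$ and $\partial_v(h,a)=a_h-(v,a)$. The group $\Sigma_k$ permutes the cubes and preserves the orientations.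

(b) \emph{Reduction at a vertex.} One vertex $v$ at a time, replace the span of the local states at $v$ by the span of the empty state and the differences $\langle h-h',a\rangle=(h,a)-(h',a)$. Since $\partial_v\langle h-h',a\rangle=a_h-a_{h'}$, with $v$ empty, and $\partial_u$ for $u\neq v$ does not change the state at $v$, this is a subcomplex. In the quotient the states at $v$ are $(v,a)$, spanning $Q''$, and the common class of all $(h,a)$, $h\in H(v)\ne\varnothing$, spanning $Q'$. The component $Q'\to Q''$ of the differential is $\pm\partial_v$, which sends the common class to $\mp(v,a)$ and is bijective. By Lemma~\ref{lem:cancel} the quotient is acyclic. After all vertices are treated, $\widetilde C_k(\mathfrak G')\hookrightarrow K$ is a quasi-isomorphism.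

(c) \emph{Removing a bivalent vertex.} Let $b$ be a bivalent vertex of a structure $\mathfrak G_1$, between edges $e'\ne e''$. Orient $e'$ into $b$ and $e''$ out of $b$, put $b$ first in the order, and let $\mathfrak G_2$ be obtained by merging $e',e''$ into one edge. Write $\widetilde C_k(\mathfrak G_1)=X_1\oplus X_0$ according to whether $b$ is active or not; $X_0$ is a subcomplex. Concatenation $\omega_{e'}\omega_{e''}$ defines a surjection $\kappa:X_0\to\widetilde C_k(\mathfrak G_2)$. It commutes with $\partial_v$ for $v\ne b$, since these use only half-edges other than the two at $b$. The space $\widetilde H(b)$ has dimension one, and $\partial_b$ sends the symbol with label $a$ at $b$ and words $(\omega',\omega'')$ to $(\omega'a,\omega'')-(\omega',a\omega'')$. Fix a concatenated word of length $r$ and all other data. Then $X_1\xrightarrow{\partial_b}X_0\xrightarrow{\kappa}\widetilde C_k(\mathfrak G_2)$ restricts to $\mathbb F^r\to\mathbb F^{r+1}\to\mathbb F$, the augmented chain complex of a path whose vertices are the $r+1$ places to cut the word and whose edges are its $r$ letters. So $\partial_b$ is injective with image $\ker\kappa$. The map that is $0$ on $X_1$ and $\kappa$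 on $X_0$ is therefore a surjective chain map, and its kernel $X_1\oplus\partial_bX_1$ is acyclic by Lemma~\ref{lem:cancel}. Removing the added vertices one at a time leads from $\mathfrak G'$ to $\mathfrak G$. All maps are $\Sigma_k$-equivariant.
\end{proof}

\subsection{A basis, and coinvariants}\label{sub:basis}
We need a basis of each $\widetilde H(w)$, and we choose it so that an active particle can be assigned to at most one end of any edge. For $w\in W$ consider the graph on the set $H(w)$ that joins half-edges belonging to different edges of $\mathfrak G$. It is complete multipartite with parts of size at most $2$, and it has at least two parts because $d(w)\ge3$; so it is connected. Choose a spanning tree, orient its edges, and let $\mathcal G_w$ be the set of these oriented edges $\alpha=(\alpha^+,\alpha^-)$. The elements $\alpha^+-\alpha^-$, also written $\alpha$, form a basis of $\widetilde H(w)$. We write $h\in\alpha$ for $h\in\{\alpha^+,\alpha^-\}$. By construction,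
\begin{equation}\label{eq:tree}
\text{no }\alpha\in\mathcal G_w\text{ contains both half-edges of an edge.}
\end{equation}
For each $\alpha\in\mathcal G_w$ fix a third half-edge $\alpha^*\in H(w)\setminus\{\alpha^+,\alpha^-\}$, which exists because $d(w)\ge3$. These are the two places where the circle is excluded: for its structure with one vertex and one loop $e$, the only difference is $e^--e^+$, and there is no third half-edge.

Fix $n$, and let $C(n,m)=\widetilde C_{n+m}(\mathfrak G)_{\Sigma_m}$. The group $\Sigma_m$ permutes the basis $\bigotimes\langle\alpha_w,a_w\rangle\otimes t$ without signs. So $C(n,m)$ has as basis the symbols $\bigotimes_{w\in S}\langle\alpha_w,a_w\rangle\otimes t$ with $\alpha_w\in\mathcal G_w$, in which the letter $x$ occurs $m$ times in total and each of $y_1,\dots,y_n$ once; we call them \emph{basis elements}. The differential is still \eqref{eq:boundary}. Taking coinvariants is exact in characteristic zero, so $H_i(C(n,m))\cong H_i(n,m)$ as representations of $\Sigma_n$. Let $C=\bigoplus_mC(n,m)$ and call $m$ the \emph{$x$-degree}. An active vertex is \emph{$x$-active} or \emph{$y$-active} according to its label.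

\section{Freezing the labeled particles}\label{sec:filtration}

If $n=0$, all insertion operators $x_h$ commute, and $C$ is a complex of free modules over the polynomial ring on the edges. For $n>0$ this fails only because of the terms of $\partial$ that move a $y$. We filter so that these terms disappear to first order.

Let $F_pC$ be the span of the basis elements with at most $p$ vertices that are $y$-active. Then $0=F_{-1}C\subset F_0C\subset\dots\subset F_nC=C$ are subcomplexes. Recall the spectral sequence of such a filtration: $E^0_{p,q}=F_pC_{p+q}/F_{p-1}C_{p+q}$; there are differentials $d_r:E^r_{p,q}\to E^r_{p-r,q+r-1}$ with $E^{r+1}=H(E^r,d_r)$; $d_0$ is induced by $\partial$; $d_r=0$ for $r>n$; and $E^\infty_{p,q}=E^{n+1}_{p,q}$ is the graded piece $\operatorname{gr}_pH_{p+q}(C)$ of the induced filtration on homology. All of this is natural for filtration-preserving chain maps. In our case it is compatible with the $x$-degree and with $\Sigma_n$. In $E^0_{p,q}$ there are $p$ vertices that are $y$-active and $q$ that are $x$-active, and $d_0$ is the part of \eqref{eq:boundary} belonging to the $x$-active vertices.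

Deleting all letters $x$ and all $x$-active factors from a basis element leaves its \emph{placement} $c$: a set $S_c\subset W$ with factors $\langle\alpha_w,y_{j_w}\rangle$ for $w\in S_c$, and a word in the remaining $y$'s on each edge. There are finitely many placements, and $d_0$ preserves them, so $E^0=\bigoplus_cE^0(c)$, with $E^0(c)$ in filtration degree $p=|S_c|$. If the edge $e$ carries $y_{j_1}\cdots y_{j_r}$ in $c$, it has $r+1$ \emph{gaps}, with variables $t_{e,0},\dots,t_{e,r}$, and we record the word $x^{a_0}y_{j_1}x^{a_1}\cdots y_{j_r}x^{a_r}$ as the monomial $\prod_st_{e,s}^{a_s}$. Let $P_c$ be the polynomial ring on all gap variables of $c$, each of degree one, and put $z_{e^-}=t_{e,0}$, $z_{e^+}=t_{e,r}$. Then $x_h$ is multiplication by $z_h$, the complex $E^0(c)$ consists of free $P_c$-modules of finite rank, $d_0$ is $P_c$-linear, and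
\begin{equation}\label{eq:E0}
E^0(c)\cong\bigotimes_{w\in W\setminus S_c}M_w,\qquad M_w=\Bigl(\bigoplus_{\alpha\in\mathcal G_w}P_c\langle\alpha,x\rangle\to P_c\Bigr),\quad\langle\alpha,x\rangle\mapsto z_{\alpha^+}-z_{\alpha^-},
\end{equation}
where the tensor product is over $P_c$, the complexes $M_w$ sit in degrees $1$ and $0$, and the degree on the right is $q$. (Reorder the vertices so that $S_c$ comes first; then $d_0$ is $(-1)^p$ times the tensor differential.) Let $P=\prod_cP_c$, a noetherian graded ring, and write $\rho|_c$ for the components of $\rho\in P$. It acts on $E^0$ and $E^1$, and $E^1$ is finitely generated over $P$. An element $g\in\Sigma_n$ sends $c$ to the relabeled placement $gc$ and identifies the gaps. This defines an action of $\Sigma_n$ on $P$, for which the action on $E^0$ and $E^1$ is semilinear.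

\section{Which elements act on all pages}\label{sec:lifts}

The differentials $d_r$, $r\ge1$, need not be $P$-linear. An element $\rho\in P$ does commute with them if it \emph{lifts}, that is, if multiplication by $\rho$ on $E^0$ is induced by a filtration-preserving chain map $C\to C$. We first see on the smallest graph what lifts and what does not.

\subsection{The star with three legs}\label{sub:star}
Let $\Gamma$ have center $w$ and legs $e_1,e_2,e_3$ oriented away from $w$, with $h_s=e_s^-$, and let $\mathcal G_w=\{h_1-h_2,\ h_1-h_3\}$. Write word tuples as $(\omega_1,\omega_2,\omega_3)$, with a dot for the empty word. A lift of $\rho$ has no freedom on $F_0C=E^0_{0,*}$: there it is multiplication by $\rho$.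

\emph{Idempotents do not lift.} Let $n=2$ and let $\rho$ be the idempotent of the placement $(y_1y_2,\cdot,\cdot)$. The boundary of $\langle h_1-h_2,y_1\rangle\otimes(y_2,\cdot,\cdot)$ is $(y_1y_2,\cdot,\cdot)-(y_2,y_1,\cdot)$, and $\rho$ sends it to $(y_1y_2,\cdot,\cdot)$. This is not a boundary, since boundaries in degree $0$ have coefficient sum zero.

\emph{End gaps do not lift.} Let $n=1$, $y=y_1$, let $\rho|_c=z_{h_1}$ for all $c$, and suppose $\Phi$ is a lift. For $u=\langle h_1-h_2,y\rangle\otimes(\cdot,\cdot,\cdot)$ we have $\Phi u=x_{h_1}u+u_0$ with $u_0\in F_0C$, and
\[
\partial u_0=\Phi\partial u-\partial x_{h_1}u=[x_{h_1},y_{h_1}](\cdot,\cdot,\cdot)=(xy,\cdot,\cdot)-(yx,\cdot,\cdot),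
\]
where the bracket is the commutator of operators. For $c=(y,\cdot,\cdot)$ this is $t_{e_1,0}-t_{e_1,1}\in P_c$, which is not in the image $(t_{e_1,0}-z_{h_2},\,t_{e_1,0}-z_{h_3})$ of $d_0$. Moving only $x$ cannot carry it past $y$.

\emph{The exchange.} Moving both particles, and using the third leg, one can exchange them:
\[
(yx,\cdot,\cdot)\to(x,y,\cdot)\to(\cdot,y,x)\to(y,\cdot,x)\to(xy,\cdot,\cdot).
\]
The first and third moves have $y$ active, the second and fourth have $x$ active. The path is the chain
\[
\gamma=\langle h_1-h_3,x\rangle\otimes\bigl((y,\cdot,\cdot)-(\cdot,y,\cdot)\bigr)-\langle h_1-h_2,y\rangle\otimes\bigl((x,\cdot,\cdot)-(\cdot,\cdot,x)\bigr),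
\]
with $\partial\gamma=(xy,\cdot,\cdot)-(yx,\cdot,\cdot)$. So $\Phi u=x_{h_1}u+\gamma$ has the right boundary. Modulo $F_0C$ it equals $x_{h_1}u-(x_{h_1}-x_{h_3})u=x_{h_3}u$. Thus the element of $P$ that has a chance to lift is $z_{h_1}$ on most placements, but $z_{h_3}$ on the placement of $u$. This explains the definitions below.

\subsection{The elements $\psi$, $\delta$, $o$}
Let $c$ be a placement. If $w\in S_c$ has the factor $\langle\alpha,y_j\rangle$ and $h\in\alpha$, we say that $y_j$ is \emph{active through $h$}. The index $j$ is \emph{at the edge $e$} if $y_j$ lies on $e$ or is active through $e^-$ or $e^+$. At most one label is active through a given half-edge, and by \eqref{eq:tree} no label is active through both ends of $e$. So the indices at $e$ are linearly ordered: first the one active through $e^-$, if any, then those on $e$ in the order of the word, then the one active through $e^+$, if any. We use these terms for a basis element through its placement. Put $\varepsilon_{e^-}=1$ and $\varepsilon_{e^+}=-1$.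

\begin{definition}\label{def:elements}
Define elements of $P$ by their components.
\begin{itemize}
\item For $w\in W$ and $h\in H(w)$: $\psi_h|_c=z_{\alpha^*}$ if $w\in S_c$, $\alpha=\alpha_w$ and $h\in\alpha$; otherwise $\psi_h|_c=z_h$.
\item For $1\le j\le n$ and an edge $e$: $\delta_{j,e}|_c=t_{e,s-1}-t_{e,s}$ if $y_j$ is the $s$-th letter $y$ on $e$; $\delta_{j,e}|_c=\varepsilon_h(z_{\alpha^*}-z_h)$ if $y_j$ is active, with factor $\langle\alpha,y_j\rangle$, through a half-edge $h$ of $e$; and $\delta_{j,e}|_c=0$ if $j$ is not at $e$.
\item For $j\ne k$ and an edge $e$: $o_{j,k,e}|_c=\delta_{j,e}\delta_{k,e}|_c$ if $j$ and $k$ are at $e$ and $j$ precedes $k$; otherwise $o_{j,k,e}|_c=0$.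
\end{itemize}
\end{definition}

\subsection{The lifts}
For $w\in W$ and $h\in H(w)$ define the \emph{exchange operator} $\gamma_h:C\to C$. It vanishes on basis elements in which no label is active through $h$. Otherwise the factor at $w$ is $\langle\alpha,y\rangle$ with $y=y_j$ and $h\in\alpha$. Let $\bar h$ be the other element of $\alpha$ and $*=\alpha^*$. The basis element is $\pm\langle h-\bar h,y\rangle\otimes u'$, where $u'$ collects the other factors and the words, and we set
\[
\gamma_h\bigl(\langle h-\bar h,y\rangle\otimes u'\bigr)=\langle h-*,x\rangle\otimes(y_h-y_{\bar h})u'-\langle h-\bar h,y\rangle\otimes(x_h-x_*)u'.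
\]
Insertion operators act on the words of $u'$. We record three properties.
\begin{enumerate}
\item[(E1)] $\gamma_h$ preserves the set of active vertices and the filtration, and raises the $x$-degree by one. Its first term has one $y$-active vertex fewer, so on $E^0(c)$ it induces multiplication by $z_{\alpha^*}-z_h$ if a label is active through $h$, and $0$ otherwise.
\item[(E2)] $\partial_w\gamma_h(\langle h-\bar h,y\rangle\otimes u')=[x_h-x_*,\,y_h-y_{\bar h}]u'=[x_h,y_h]u'$, by \eqref{eq:commute} for the three distinct half-edges $h,\bar h,*$.
\item[(E3)] $\gamma_h$ commutes with $\partial_v$ for $v\ne w$: $\partial_v$ does not touch the factor at $w$, and it uses insertions at $H(v)$, which commute with those at $H(w)$.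
\end{enumerate}
Let $D_{j,e}$ be the operator on words that replaces $y_j$ in $\omega_e$ by $xy_j-y_jx$, and is zero if $y_j$ does not occur in $\omega_e$. It commutes with $a_h$ for every letter $a\ne y_j$. For $y=y_j$ and $u'$ not containing $y$,
\begin{equation}\label{eq:D}
D_{j,e}\,y_hu'=\varepsilon_h[x_h,y_h]u'\ \text{ if }h\in\{e^-,e^+\},\qquad D_{j,e}\,y_hu'=0\ \text{ otherwise}.
\end{equation}
Indeed, for $h=e^-$ we have $y\omega\mapsto xy\omega-yx\omega=(x_hy_h-y_hx_h)\omega$, and for $h=e^+$ we have $\omega y\mapsto\omega xy-\omega yx=(y_hx_h-x_hy_h)\omega$.

Define operators on $C$ as follows. Let $X_h=x_h+\gamma_h$. On a basis element $u$ let $T_{j,e}u=D_{j,e}u$ if $y_j$ is not active, $T_{j,e}u=\varepsilon_h\gamma_hu$ if $y_j$ is active through a half-edge $h$ of $e$, and $T_{j,e}u=0$ if $y_j$ is active but not through a half-edge of $e$. Let $\pi_{j,k,e}$ be the projection that fixes the basis elements in which $j,k$ are at $e$ and $j$ precedes $k$, and kills the others. Let $O_{j,k,e}=T_{j,e}T_{k,e}\pi_{j,k,e}$.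

\begin{proposition}\label{prop:lift}
The operators $X_h$, $T_{j,e}$, $O_{j,k,e}$ are filtration-preserving chain maps of homological degree $0$. They raise the $x$-degree by $1,1,2$ and induce on $E^0$ multiplication by $\psi_h$, $\delta_{j,e}$, $o_{j,k,e}$, respectively.
\end{proposition}

\begin{proof}
All operators preserve the filtration and the set of active vertices. On $E^0$, by (E1), $X_h$ induces $z_h+(z_{\alpha^*}-z_h)=z_{\alpha^*}$ or $z_h$, which is $\psi_h$. The operator $D_{j,e}$ induces left gap minus right gap, so $T_{j,e}$ induces $\delta_{j,e}$. The projection induces an idempotent of $P$, whose product with $\delta_{j,e}\delta_{k,e}$ is $o_{j,k,e}$. The signs in \eqref{eq:boundary} depend only on $v$ and the active set, so it suffices to show that each operator commutes with each unsigned $\partial_v$, on a basis element $u$ in which $v$ is active.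

\emph{The operator $X_h$, $h\in H(w)$.} For $v\ne w$ use \eqref{eq:commute} and (E3). Let $v=w$. In $\partial_wu$ the vertex $w$ is inactive, so $X_h\partial_wu=x_h\partial_wu$. If $w$ is $x$-active, or $y$-active with $h\notin\alpha_w$, then $X_hu=x_hu$, and $x_h$ commutes with the insertions used by $\partial_w$, which are $x_{h'}$ in the first case and $y_{h'}$ with $h'\ne h$ in the second. If $u=\langle h-\bar h,y\rangle\otimes u'$ up to sign, then by (E2)
\[
x_h(y_h-y_{\bar h})u'=(y_h-y_{\bar h})x_hu'+[x_h,y_h]u'=\partial_w(x_hu+\gamma_hu).
\]

\emph{The operator $T=T_{j,e}$.} Suppose the label $a$ at $v$ is not $y_j$. If $y_j$ is not active, $T$ acts as $D_{j,e}$ on $u$ and on $\partial_vu$, and $D_{j,e}$ commutes with the insertions of $a$. If $y_j$ is active at another vertex, $T$ acts as the same operator $\varepsilon_h\gamma_h$, or $0$, on $u$ and on $\partial_vu$, and (E3) applies. Now suppose the factor at $v$ is $\langle\alpha,y\rangle$ with $y=y_j$. If $\alpha$ contains no half-edge of $e$, then $Tu=0$ and $T\partial_vu=0$ by \eqref{eq:D}. If $h\in\alpha$ is a half-edge of $e$, then $\bar h$ is not, by \eqref{eq:tree}, and for $u=\langle h-\bar h,y\rangle\otimes u'$ we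 get $T\partial_vu=D_{j,e}(y_h-y_{\bar h})u'=\varepsilon_h[x_h,y_h]u'=\partial_vTu$ by \eqref{eq:D} and (E2).

\emph{The operator $O=T_jT_k\pi$}, where we drop the index $e$ and the indices of $\pi$. The projection is not a chain map, as Section~\ref{sub:star} shows; the factor $T_jT_k$ kills the defect. Since $T_j,T_k$ commute with $\partial_v$, we must show
\begin{equation}\label{eq:O}
T_jT_k\,\pi\,\partial_vu=T_jT_k\,\partial_v\,\pi u.
\end{equation}
First, $T_jT_k$ kills every basis element in which $j$ or $k$ is not at $e$. For $k$ this holds by definition of $T_k$. For $j$ it holds because $T_k$ leaves $y_j$ on the same edge, or in the same active factor, so that $j$ is still not at $e$ in any term, and $T_j$ kills these terms.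

If the label at $v$ is neither $y_j$ nor $y_k$, the terms of $\partial_vu$ have $j$ and $k$ at $e$ exactly when $u$ does, in the same relative order, so $\pi\partial_vu=\partial_v\pi u$. Let the factor at $v$ be $\langle\alpha,y\rangle$ with $y=y_l$, $l\in\{j,k\}$. If $\alpha$ contains no half-edge of $e$, then $l$ is not at $e$ in $u$ or in the terms of $\partial_vu$, and both sides of \eqref{eq:O} vanish. Otherwise $u=\langle h-\bar h,y\rangle\otimes u'$ up to sign, with $h$ in $e$ and $\bar h$ not in $e$, and $\partial_vu=y_hu'-y_{\bar h}u'$. In $y_{\bar h}u'$ the index $l$ is not at $e$, so this term is killed by $\pi$ and by $T_jT_k$. The basis elements $u$ and $y_hu'$ have the same indices at $e$ in the same order: if $h=e^-$, then $l$ is first in $u$ by definition, and first in $y_hu'$ because $y$ begins the word and $v$ is no longer active; if $h=e^+$, then $l$ is last in both, because $y$ ends the word and $v$ is no longer active. (The case of a loop is included: then no label is active through the other end of $e$ in either element, by \eqref{eq:tree}.) So $\pi$ fixes both $u$ and $y_hu'$, or kills both, and the two sides of \eqref{eq:O} are both $T_jT_ky_hu'$, or both $0$.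
\end{proof}

\section{The ring $\Lambda$}\label{sec:Lambda}

Let $R\subset P$ be the $\mathbb F$-subalgebra generated by all $\psi_h$ and $\delta_{j,e}$, and let $\Lambda\subset P$ be the subalgebra generated by these and all $o_{j,k,e}$. Both are graded and noetherian, and $R$ is generated in degree one with $R_0=\mathbb F$. From Definition~\ref{def:elements}, $g\psi_h=\psi_h$, $g\delta_{j,e}=\delta_{gj,e}$ and $g\,o_{j,k,e}=o_{gj,gk,e}$ for $g\in\Sigma_n$, so both rings are $\Sigma_n$-stable. For distinct $j,k,l$,
\begin{equation}\label{eq:rel}
o_{j,k,e}+o_{k,j,e}=\delta_{j,e}\delta_{k,e},\qquad o_{j,k,e}\,o_{k,j,e}=0,\qquad o_{j,k,e}\,o_{k,l,e}\,o_{l,j,e}=0.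
\end{equation}
These are checked on each $c$. If $j$ or $k$ is not at $e$, both sides of the first relation vanish; otherwise exactly one of $j,k$ precedes the other. The other two relations hold because a linear order has no cycles of length $2$ or $3$.

We have passed from $P$ to a smaller ring, so we must check that finiteness is not lost.

\begin{lemma}\label{lem:finite}
The map $R\to P_c$ is surjective for each $c$. Consequently $P$ and $\Lambda$ are finitely generated $R$-modules, and so is $E^1$.
\end{lemma}

\begin{proof}
First, $z_h$ is in the image for all $h\in H(w)$, $w\in W$. If no label is active through $h$, then $z_h=\psi_h|_c$. If $y_j$ is active through $h$ with factor $\langle\alpha,y_j\rangle$, and $e$ is the edge of $h$, then $z_h=z_{\alpha^*}-\varepsilon_h\delta_{j,e}|_c$, and $z_{\alpha^*}=\psi_{\alpha^*}|_c$ because $\alpha^*\notin\alpha$. Each edge $e$ has an end in $W$, so one of its extreme gaps is in the image. Consecutive gaps of $e$ differ by $\delta_{j,e}|_c$, where $y_j$ is the letter between them, so all gaps are in the image. Thus $P$ is a finite product of cyclic $R$-modules, $\Lambda$ is a submodule, $R$ is noetherian, and $E^1$ is finitely generated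 over $P$.
\end{proof}

\begin{proposition}\label{prop:pages}
For $r\ge1$, each $E^r_{p,q}$ is a graded $\Lambda$-module, a subquotient of the $\Lambda$-module $E^1_{p,q}$. The differentials $d_r$ are $\Lambda$-linear and $\Sigma_n$ acts semilinearly. In particular $E^\infty_{p,q}$ is a finitely generated graded $\Lambda$-module.
\end{proposition}

\begin{proof}
We show by induction, in addition, that the generators $\psi,\delta,o$ act on $E^r$ by the maps induced by $X,T,O$. For $r=1$ this is Proposition~\ref{prop:lift}. If it holds for $r$, then $d_r$ commutes with the generators by naturality, so it is $\Lambda$-linear. Its kernel and image are $\Sigma_n$-stable submodules, and $E^{r+1}$ inherits everything. Finite generation follows from Lemma~\ref{lem:finite}, as $R$ is noetherian.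
\end{proof}

The chain maps $X,T,O$ are not required to commute with each other or to satisfy \eqref{eq:rel} on $C$. The relations hold on $E^1$, and that is why we work with the graded pieces of the homology rather than with the homology itself.

\section{Traces of semilinear actions}\label{sec:devissage}

The relations \eqref{eq:rel} say that a prime of $\Lambda$ sees a linear order on each edge.

\begin{lemma}\label{lem:primes}
Let $g\in\Sigma_n$ and let $\mathfrak p\subset\Lambda$ be a prime with $g\mathfrak p=\mathfrak p$. Then $g$ acts trivially on $\Lambda/\mathfrak p$. Moreover, if $gj\ne j$, then $\delta_{j,e}\in\mathfrak p$ for all $e$.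
\end{lemma}

\begin{proof}
Fix $e$ and let $J=\{j:\delta_{j,e}\notin\mathfrak p\}$, a $g$-stable set. For distinct $j,k\in J$ we have $\delta_{j,e}\delta_{k,e}\notin\mathfrak p$, so by the first two relations in \eqref{eq:rel} exactly one of $o_{j,k,e}$, $o_{k,j,e}$ lies outside $\mathfrak p$. Write $j\prec k$ if $o_{j,k,e}\notin\mathfrak p$. If $j\prec k\prec l$, then $j\neq l$, and $o_{l,j,e}\in\mathfrak p$ by the third relation, so $j\prec l$. Thus $\prec$ is a linear order on $J$, and $g$ preserves it. An order-preserving bijection of a finite linearly ordered set is the identity, so $g$ fixes $J$ pointwise. This is the last claim.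

It remains to see that $g\rho-\rho\in\mathfrak p$ for each generator $\rho$. The element $\psi_h$ is fixed. The element $\delta_{j,e}$ is fixed if $j\in J$; otherwise it and its image lie in $\mathfrak p$. The element $o_{j,k,e}$ is fixed if $j,k\in J$. Otherwise $o_{j,k,e}^2=o_{j,k,e}(\delta_{j,e}\delta_{k,e}-o_{k,j,e})=o_{j,k,e}\delta_{j,e}\delta_{k,e}\in\mathfrak p$, so $o_{j,k,e}$ and its image lie in $\mathfrak p$.
\end{proof}

Recall that the support $\operatorname{Supp}N$ of a module $N$ is the set of primes $\mathfrak p$ with $N_{\mathfrak p}\ne0$; subquotients have smaller support, and a prime of the form $\operatorname{Ann}(u)$, $u\in N$, lies in the support.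

\begin{lemma}\label{lem:devissage}
Let $g\in\Sigma_n$, and let $N$ be a finitely generated graded $\Lambda$-module with a degree-preserving semilinear action of the cyclic group generated by $g$. Then $m\mapsto\operatorname{tr}(g|N_m)$ is eventually polynomial, of degree at most $\max\dim\Lambda/\mathfrak p-1$, the maximum being taken over the $g$-stable primes $\mathfrak p\in\operatorname{Supp}N$. If there are none, it is eventually zero.
\end{lemma}

\begin{proof}
Let $N\ne0$, and let $\mathfrak p=\operatorname{Ann}(u)$ be maximal among the annihilators of nonzero homogeneous elements. It is a homogeneous ideal, so primality may be tested on homogeneous elements. If $a,b$ are homogeneous with $ab\in\mathfrak p$ and $b\notin\mathfrak p$, then $bu\neq0$ and $\operatorname{Ann}(bu)\supseteq\mathfrak p$; by maximality the two are equal, and $a\in\mathfrak p$. So $\mathfrak p$ is prime.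

Let $\mathfrak p=\mathfrak p_1,\dots,\mathfrak p_s$ be the distinct translates of $\mathfrak p$ under the powers of $g$. By semilinearity $g\operatorname{Ann}(u)=\operatorname{Ann}(gu)$, so the $\mathfrak p_a$ are maximal in the same sense and no one contains another. Let $U_a=\{v\in N:\mathfrak p_av=0\}$, a graded submodule. The sum $N'=\sum_aU_a$ is direct. Indeed, let $\sum u_a=0$ with $u_a\in U_a$ homogeneous of the same degree and, say, $u_1\ne0$. The product $\prod_{a\ge2}\mathfrak p_a$ kills $u_2,\dots,u_s$, hence $u_1$, and it is not contained in the prime $\mathfrak p_1$. So $\operatorname{Ann}(u_1)$ strictly contains $\mathfrak p_1$, a contradiction.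

The element $g$ permutes the $U_a$ cyclically. If $s\ge2$, it fixes no summand, and its trace on $N'_m$ is zero. If $s=1$, then $g\mathfrak p=\mathfrak p$, and for $\rho\in\Lambda$, $v\in N'$ we have $g(\rho v)=(g\rho)(gv)=\rho\,gv$, because $g\rho-\rho\in\mathfrak p$ by Lemma~\ref{lem:primes}. So $g$ is $\Lambda$-linear on $N'$. As $g$ has finite order and $\mathbb F$ is algebraically closed of characteristic zero, $N'$ is the direct sum of eigenspaces $N'_\zeta$. These are graded $\Lambda$-submodules, finitely generated over $R$ by Lemma~\ref{lem:finite} and killed by $\mathfrak p$. Since $\Lambda/\mathfrak p$ is finite over $R/(\mathfrak p\cap R)$, the two rings have the same dimension. By the theorem on Hilbert polynomials, $\operatorname{tr}(g|N'_m)=\sum_\zeta\zeta\dim(N'_\zeta)_m$ is eventually polynomial of degree at most $\dim\Lambda/\mathfrak p-1$.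

Now $N'\ne0$ is a $g$-stable graded submodule, traces are additive, and $\operatorname{Supp}N/N'\subset\operatorname{Supp}N$. Repeat with $N/N'$. The preimages in $N$ form a strictly ascending chain, so the process stops.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:trace} and~\ref{thm:A}]
The point and the interval were treated in Example~\ref{ex:interval}. Otherwise
\begin{equation}\label{eq:sum}
\operatorname{tr}(g\,|\,H_i(n,m))=\sum_{p=0}^n\operatorname{tr}\bigl(g\,|\,(E^\infty_{p,i-p})_m\bigr),
\end{equation}
and each summand is eventually polynomial by Proposition~\ref{prop:pages} and Lemma~\ref{lem:devissage}. This proves Theorem~\ref{thm:trace}, and Theorem~\ref{thm:A} follows by Lemma~\ref{lem:JT}.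
\end{proof}

\section{Disconnected graphs}\label{sec:B}

Let $\Gamma=\bigsqcup_a\Gamma_a$ be the decomposition into components. Then $F_k(\Gamma)$ is the disjoint union, over the distributions of the particles among the components, of the products of the configuration spaces of the $\Gamma_a$. The K\"unneth theorem and passage to coinvariants give
\begin{equation}\label{eq:kunneth}
H_i(n,m)(\Gamma)=\bigoplus\ \bigotimes_aH_{i_a}(N_a,m_a)(\Gamma_a),
\end{equation}
where the sum is over $\{1,\dots,n\}=\bigsqcup_aN_a$, $\sum m_a=m$ and $\sum i_a=i$, and $N_a$ is the set of labeled particles in $\Gamma_a$.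

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2). An element $g\in\Sigma_n$ maps the summand of $(N_a)$ to that of $(gN_a)$ without permuting the tensor factors. So only decompositions with $gN_a=N_a$ for all $a$ contribute to the trace, and there the trace is the product of the traces of the restrictions $g|_{N_a}$. Hence $\sum_m\operatorname{tr}(g|H_i(n,m))t^m$ is a finite sum of products of the corresponding generating functions for the components. By Theorem~\ref{thm:trace} these have powers of $1-t$ as denominators, and so do their products. Lemma~\ref{lem:JT} gives (2).

(2)$\Rightarrow$(3) is a special case.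

(3)$\Rightarrow$(1). Suppose $\Gamma$ has $b\ge1$ circle components. The pole at $t=-1$ seen in Example~\ref{ex:circle} could be canceled by the factor $1+t$ that a point component contributes below, so we use three labeled particles and a cube root of unity. For a graph $\Gamma'$ let
\[
G_{\Gamma'}(t,u)=\sum_{m,r}\dim H_0(F_{r+m}(\Gamma');\mathbb F)_{\Sigma_r\times\Sigma_m}\,t^mu^r=\sum_rG^{(r)}_{\Gamma'}(t)\,u^r.
\]
Taking $\Sigma_r$-coinvariants in \eqref{eq:kunneth} gives $G_\Gamma=\prod_aG_{\Gamma_a}$.

For a circle, the coefficient counts cyclic words in $m$ letters $x$ and $r$ letters $y$. There is one for $r=0$; for $r\ge1$ they are the $r$-tuples of gap lengths with sum $m$ up to rotation. Counting orbits by averaging numbers of fixed points,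
\[
G^{(0)}=G^{(1)}=\frac1{1-t},\qquad G^{(2)}=\frac12\Bigl(\frac1{(1-t)^2}+\frac1{1-t^2}\Bigr),\qquad G^{(3)}=\frac13\Bigl(\frac1{(1-t)^3}+\frac2{1-t^3}\Bigr).
\]
For a component that is not a circle, $G^{(r)}$ has poles only at $t=1$: its coefficients are the averages over $\Sigma_r$ of the traces in Theorem~\ref{thm:trace}. Moreover $G^{(0)}=1+t$ for a point and $G^{(0)}=1/(1-t)$ otherwise. For an interval there is one word $x^m$. If there are essential vertices and $n=0$, there is one placement $c$, the ring $P_c$ has one variable for each edge, and $C=E^0$. By \eqref{eq:E0}, $H_0(C)$ is the quotient of $P_c$ that identifies edges meeting at an essential vertex, which is a polynomial ring in one variable by connectedness.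

Let $\omega\in\mathbb C$ be a primitive cube root of unity, and expand $G^{(3)}_\Gamma=\sum\prod_aG^{(r_a)}_{\Gamma_a}$ over $\sum r_a=3$. A term is regular at $\omega$ unless $r_a=3$ for a circle component. The $b$ exceptional terms are equal, and their sum differs from
\[
b\cdot\frac{2}{3(1-t^3)}\cdot\frac1{(1-t)^{b-1}}\prod_{\Gamma_a\text{ not a circle}}G^{(0)}_{\Gamma_a}
\]
by a function regular at $\omega$. The factors $G^{(0)}_{\Gamma_a}$ are finite and nonzero at $\omega$, so $G^{(3)}_\Gamma$ has a pole there, and its coefficient sequence, which is $\mu_{(3)}(m)$ for $i=0$, is not eventually polynomial. By Jacobi--Trudi $s_{(k-j,j)}=h_{k-j}h_j-h_{k-j+1}h_{j-1}$, and summing over $0\le j\le3$ gives $h_{k-3}h_3=\sum_{j=0}^3s_{(k-j,j)}$ for $k\ge6$. Hence $\mu_{(3)}(k-3)$ is the sum of $\operatorname{mul}_\lambda\mathcal H_0(\Gamma)(k)$ over $\lambda\in\{\varnothing,(1),(2),(3)\}$. The term $\lambda=\varnothing$ has generating function $G^{(0)}_\Gamma$, with poles only at $1$, so it is eventually polynomial. Therefore one of the other three terms is not, and (3) fails.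
\end{proof}

\section{Degree and leading coefficient}\label{sec:C}

Let $\Gamma$ be as in Theorem~\ref{thm:C}, with the notation of Sections~\ref{sec:words}--\ref{sec:devissage}, and $i\le|W|$. By Lemma~\ref{lem:devissage}, degrees are governed by dimensions of primes in the support of $E^1$. We translate these dimensions into numbers of components.

Fix a placement $c$, and choose a set $Y_c$ of points on the open edges, one for each $y$ that lies on an edge, in the order of the words. The gaps are the components of the open edges after removing $Y_c$. For $Z\subset W$ and $Y\subset Y_c$, let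
\[
\theta_{Z,Y}:P_c\to\mathbb F[\pi_0(\Gamma\setminus(Z\cup Y))]
\]
be the map to the polynomial ring on the components that sends a gap to the component containing it. It is surjective, since every component contains a gap. Its kernel is generated by differences of gaps in the same component. A path in a component passes from one gap to another only through a vertex of $W\setminus Z$ or a point of $Y_c\setminus Y$, so
\begin{equation}\label{eq:kernel}
\begin{aligned}
\ker\theta_{Z,Y}\text{ is generated by }&z_h-z_{h'}\ (h,h'\in H(w),\ w\in W\setminus Z)\\
&\text{and the differences of the two gaps at points of }Y_c\setminus Y.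
\end{aligned}
\end{equation}
Since $\Lambda\to P_c$ is surjective, the primes of $\Lambda$ in the support of a $P_c$-module are preimages of primes of $P_c$, with the same quotient ring and the same localization of the module. We use one letter for both.

\begin{lemma}\label{lem:local}
Let $\mathfrak p\subset P_c$ be a prime and $w\in W\setminus S_c$. If $z_h-z_{h'}\notin\mathfrak p$ for some $h,h'\in H(w)$, then $(M_w)_{\mathfrak p}$ is homotopy equivalent to a free module of rank $d(w)-2$ placed in degree $1$.
\end{lemma}

\begin{proof}
Put $f_\alpha=z_{\alpha^+}-z_{\alpha^-}$. Along the path from $h$ to $h'$ in the tree, $z_h-z_{h'}$ is a sum of terms $\pm f_\alpha$, so some $f_\beta$ is a unit at $\mathfrak p$. The $d(w)-2$ cycles $\langle\alpha,x\rangle-f_\alpha f_\beta^{-1}\langle\beta,x\rangle$, $\alpha\ne\beta$, together with $\langle\beta,x\rangle$ form a basis in degree $1$, and $\langle\beta,x\rangle$ spans with degree $0$ a contractible summand.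
\end{proof}

\begin{lemma}\label{lem:support}
Let $\mathfrak p\subset\Lambda$ be a prime in $\operatorname{Supp}E^1_{p,i-p}$. Then $\dim\Lambda/\mathfrak p\le\Delta^i+n-p$. If $p=0$ and there is $j$ with $\delta_{j,e}\in\mathfrak p$ for all $e$, then $\dim\Lambda/\mathfrak p\le\Delta^i+n-1$.
\end{lemma}

\begin{proof}
There is $c$ with $|S_c|=p$ such that $\mathfrak p$ is in the support of the homology of $E^0(c)$ in degree $q=i-p$. Let $U$ be the set of $w\in W\setminus S_c$ that satisfy the hypothesis of Lemma~\ref{lem:local}. By that lemma and \eqref{eq:E0}, $E^0(c)_{\mathfrak p}$ is homotopy equivalent to a complex concentrated in degrees $\ge|U|$, so $|U|\le q$. Put $Z=S_c\cup U$; then $|Z|\le i$. By \eqref{eq:kernel} and the definition of $U$, $\ker\theta_{Z,Y_c}\subset\mathfrak p$, so $\dim P_c/\mathfrak p\le|\pi_0(\Gamma\setminus(Z\cup Y_c))|$. Removing a further essential vertex does not decrease the number of components, because no component consists of that vertex alone. As $|Z|\le i\le|W|$, we can enlarge $Z$ to a set of $i$ essential vertices, so $|\pi_0(\Gamma\setminus Z)|\le\Delta^i$. Removing a point of an open edge adds at most one component, since the point has only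 two sides, and $|Y_c|=n-p$. This gives the first bound. In the second case $y_j$ lies on an edge $e$, and $\delta_{j,e}|_c$ is the difference of its two gaps. So $\ker\theta_{Z,Y}\subset\mathfrak p$ for $Y=Y_c$ minus the point of $y_j$, and $|Y|=n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
We have $\operatorname{Supp}E^\infty_{p,i-p}\subset\operatorname{Supp}E^1_{p,i-p}$. By \eqref{eq:sum} and Lemmas~\ref{lem:devissage} and~\ref{lem:support}, all traces on $H_i(n,m)$ have degree at most $\Delta^i+n-1$. Let $g\ne1$ and choose $j$ with $gj\ne j$. By Lemma~\ref{lem:primes} a $g$-stable prime contains all $\delta_{j,e}$, so its dimension is at most $\Delta^i+n-1$, by the second bound if $p=0$ and by the first if $p\ge1$. So the trace of $g$ has degree at most $\Delta^i+n-2$. Let $L_n$ be the coefficient of $m^{\Delta^i+n-1}$ in the polynomial for $\dim H_i(n,m)$. It is nonnegative, because dimensions are and no higher power occurs. By \eqref{eq:mu}, for $|\nu|=n$ the function $\mu_\nu$ has degree at most $\Delta^i+n-1$, with coefficient $\frac{\dim V_\nu}{n!}L_n$ in that degree. In \eqref{eq:JT} the terms with $j\ge1$ have $|\nu|=n-j$, hence degree at most $\Delta^i+n-1-j$,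 and the shift in $\mu_\lambda(k-n)$ does not change the coefficient of $k^{\Delta^i+n-1}$.
\end{proof}

For part (2) we must bound $L_n$ from below. We exhibit $n!$ primes of the largest possible dimension in the support of $E^\infty_{0,i}$. The difficulty is that classes of $E^1$ might be killed by later differentials; we choose primes at which only one placement survives localization.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $e$ be the edge that is a component of $\Gamma\setminus W'$, and let $D=\Delta^i+n$. For each of the $n!$ orderings $\sigma$ of the labels let $c_\sigma$ be the placement with no active vertex and all $y$'s on $e$ in the order $\sigma$. Let $\eta_\sigma=\ker\theta_{W',Y}$ with $Y=Y_{c_\sigma}$. Removing $Y$ cuts the component $e$ into $n+1$ components, one for each gap of $e$, and leaves the others unchanged. So $\eta_\sigma$ is a homogeneous prime, and $\Lambda/\eta_\sigma$ is a polynomial ring in $D$ variables of degree one.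

\emph{Claim: for every placement $c'\ne c_\sigma$ there is $\rho\in\Lambda\setminus\eta_\sigma$ with $\rho|_{c'}=0$.} Each gap of $e$ in $c_\sigma$ is the only gap in its component, so its difference with any other gap is not in $\eta_\sigma$. In particular $\delta_{j,e}\notin\eta_\sigma$ for all $j$, and $o_{j,k,e}\notin\eta_\sigma$ if $j$ precedes $k$ in $\sigma$. There are three cases.
\begin{itemize}
\item Some $j$ is not at $e$ in $c'$. Take $\rho=\delta_{j,e}$.
\item All $y$'s lie on $e$ in $c'$, in another order. Take $\rho=o_{j,k,e}$ where $j$ precedes $k$ in $\sigma$ but not in $c'$.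
\item Some $y_j$ is active in $c'$, with factor $\langle\alpha,y_j\rangle$, through a half-edge $h$ of $e$. Take $\rho=\psi_h-\psi_{\alpha^*}$. Then $\rho|_{c'}=z_{\alpha^*}-z_{\alpha^*}=0$ and $\rho|_{c_\sigma}=z_h-z_{\alpha^*}$. Here $z_h$ is a gap of $e$, and $z_{\alpha^*}$ is another gap: either $\alpha^*$ belongs to another edge, or it is the other end of the loop $e$, and then the two end gaps of $e$ are distinct because $n\ge1$.
\end{itemize}
This proves the claim. For $c'=c_{\sigma'}$ the element $\rho$ lies in $\eta_{\sigma'}$ and not in $\eta_\sigma$, so the primes $\eta_\sigma$ are pairwise distinct.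

Write $\eta=\eta_\sigma$ and $c=c_\sigma$. By the claim $E^1(c')_\eta=0$ for $c'\ne c$, so $(E^r_{p,q})_\eta=0$ for $p\ge1$ and $r\ge 1$. The differentials $d_r$, $r\ge1$, are $\Lambda$-linear and change $p$, so they vanish after localization, and $(E^\infty_{0,i})_\eta$ is the homology of $E^0(c)_\eta$ in degree $i$. Each $w\in W'$ has half-edges $h,h'$ in different components of $\Gamma\setminus W'$, so $z_h-z_{h'}\notin\eta$ and Lemma~\ref{lem:local} applies. Since $|W'|=i$, the complex $E^0(c)_\eta$ is homotopy equivalent to $\ell=\prod_{w\in W'}(d(w)-2)$ copies of $(\bigotimes_{w\in W\setminus W'}M_w)_\eta$ shifted up by $i$. The zeroth homology of $\bigotimes_{w\in W\setminus W'}M_w$ is the quotient of $P_c$ by all $f_\alpha=z_{\alpha^+}-z_{\alpha^-}$, $\alpha\in\mathcal G_w$, $w\notin W'$, which is $P_c/\eta$ by \eqref{eq:kernel}. So $(E^\infty_{0,i})_\eta$ is a vector space of dimension $\ell$ over the residue field of $\eta$, a module of length $\ell$.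

Choose a finite filtration of $E^\infty_{0,i}$ by graded submodules whose quotients are shifts of $\Lambda/\mathfrak p$ with $\mathfrak p$ a homogeneous prime; it exists by repeating the first step in the proof of Lemma~\ref{lem:devissage} with the submodule generated by $u$. The localization $(\Lambda/\mathfrak p)_\eta$ is zero if $\mathfrak p\not\subset\eta$, has length one if $\mathfrak p=\eta$, and has infinite length if $\mathfrak p\subsetneq\eta$. Hence $\Lambda/\eta_\sigma$ occurs exactly $\ell$ times, for each $\sigma$. Each occurrence contributes to $\dim(E^\infty_{0,i})_m$ a shift of $\binom{m+D-1}{D-1}$, with leading term $m^{D-1}/(D-1)!$, and all other quotients contribute nonnegative amounts. As $\dim H_i(n,m)\ge\dim(E^\infty_{0,i})_m$, we get $L_n\ge n!\,\ell/(\Delta^i+n-1)!>0$. Part (1) now gives the degree and the bound on the leading coefficient.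
\end{proof}

\begin{example}
For the star with $d\ge3$ legs and $i=1$ the constant $L_n$ can be computed. The complex $C$ lives in degrees $0$ and $1$, so $\dim H_1=\dim C_1-\dim C_0+\dim H_0$ in each $x$-degree. Put $D=d+n$. There are $A=d(d+1)\cdots(d+n-1)=(D-1)!/(d-1)!$ placements with the center not $y$-active, each with $D$ gaps. They contribute $A\binom{m+D-1}{D-1}$ to $\dim C_0$ and $(d-1)A\binom{m+D-2}{D-1}$ to $\dim C_1$. Placements with the center $y$-active have $D-1$ gaps and contribute in degree at most $D-2$. Since $\Delta^0=1$, the proof of part (1) shows that $\dim H_0(n,m)$ has degree at most $n<D-1$. Hence $L_n=(d-2)A/(D-1)!=(d-2)/(d-1)!$, and the leading coefficient of $f_\lambda$ is $\dim V_\lambda\,(d-2)/(n!\,(d-1)!)$. For $n\geq1$ this is $\binom{n+d-1}{n}$ times the lower bound in part (2), which uses only the placements with all labeled particles on one leg.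
\end{example}

\begin{thebibliography}{1}

\bibitem{HKW}
Louis Hainaut, Ben Knudsen and Nicholas Wawrykow,
\emph{Representation asymptotics in the homology of pure graph braid groups},
arXiv:2510.00201 (2025).

\end{thebibliography}
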